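# Level sets of inner functions that no added factor can repair

## 1. Inner functions, singular sets, Carleson measures

Throughout, $\mathbb{D}$ is the open unit disc, $\partial\mathbb{D}$ the unit circle, $m$ normalized Lebesgue measure on $\partial\mathbb{D}$, and $|I|$ the length of an arc $I$ (so $|\partial\mathbb{D}|=2\pi$; for a set $E$, $|E|=0$ is the same as $m(E)=0$). For a finite positive measure $\nu$ on $\partial\mathbb{D}$ put
$$P[\nu](z)=\int\frac{1-|z|^2}{|\xi-z|^2}\,d\nu(\xi),\qquad S_\nu(z)=\exp\Big(-\int\frac{\xi+z}{\xi-z}\,d\nu(\xi)\Big),\qquad\text{so that}\quad -\log|S_\nu|=P[\nu].$$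

**Definition (inner function).** An inner function is a bounded analytic function $g$ in $\mathbb{D}$ whose radial limits $g^*$ satisfy $|g^*|=1$ almost everywhere on $\partial\mathbb{D}$. Unimodular constants count as inner.

Examples are the Blaschke products, for instance $z^n$, and the functions $S_\nu$ with $\nu$ singular with respect to $m$; these last are the singular inner functions. If $\nu$ is the unit mass at $1$, we get $S(z)=\exp\big(-\frac{1+z}{1-z}\big)$. By canonical factorization, every inner function is a unimodular constant times a Blaschke product times some $S_\nu$. In particular a zero-free inner function $g$ with $g(0)>0$ equals $S_\nu$ with $\nu$ singular, and $g(0)=e^{-\nu(\partial\mathbb{D})}$. We say that the inner function $u$ divides the inner function $f$ if $f=ug$ with $g$ inner; then $|f|\le|u|$.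

**Definition (singular set).** The singular set of an inner function is the set of points of $\partial\mathbb{D}$ at which it has no analytic continuation. It is closed.

For $S_\nu$ it is the closed support of $\nu$; for a Blaschke product it is the set of accumulation points of the zeros on $\partial\mathbb{D}$. So $z^n$ has empty singular set, and both the function $S$ above and the Blaschke product with zeros $1-2^{-k}$ have singular set $\{1\}$.

**Definition (Carleson measure).** A positive measure $\mu$ on $\mathbb{D}$ is Carleson with constant $C$ if $\mu(Q_I)\le C|I|$ for every arc $I\subset\partial\mathbb{D}$, where $Q_I=\{r\xi:\xi\in I,\ 1-|I|\le r<1\}$ is the Carleson box over $I$. It is a Carleson measure if this holds for some $C>0$.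

Here is the example we need. Let $\Gamma$ be a circle contained in $\mathbb{D}\cup\partial\mathbb{D}$. Arc length on $\Gamma\cap\mathbb{D}$ is Carleson with constant $3\pi$, whatever the circle. Indeed, if $\xi_0$ is the center of $I$ and $z=r\xi\in Q_I$, then $|z-\xi_0|\le(1-r)+|\xi-\xi_0|\le\frac32|I|$, so $Q_I$ lies in a closed disc $D'$ of radius $s=\frac32|I|$. If $\Gamma\subset D'$, then $\Gamma$ has length at most $2\pi s$. Otherwise $\Gamma\cap D'$ is empty, a point, or an arc; an arc together with its chord bounds a convex subset of $D'$, whose perimeter is at most $2\pi s$. In all cases the length is at most $2\pi s=3\pi|I|$. On the other hand, arc length on the union of the circles $|z|=1-2^{-k}$, $k\ge1$, has infinite total mass, so it is not Carleson.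

"Arc length on $L$" always means $\mathcal{H}^1|_L$, one-dimensional Hausdorff measure restricted to $L$.

**Definition (property $(A)$).** An inner function $\Theta$ has property $(A)$ if there are an inner function $B$ and a constant $0<c<1$ such that arc length on the level set $\{z\in\mathbb{D}:|\Theta(z)B(z)|=c\}$ is a Carleson measure.

Roughly: by adding more zeros one can produce a nice level set. For $\Theta=z^n$ take $B=1$; the level set is the circle $|z|=c^{1/n}$.

**Definition (one-component).** An inner function $\Theta$ is one-component if $\{z\in\mathbb{D}:|\Theta(z)|<\varepsilon\}$ is connected for some $0<\varepsilon<1$.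

The function $S$ above is an example. With $\ell=\log\frac1\varepsilon$, the set $\{|S|=\varepsilon\}$ is given by $1-|z|^2=\ell|1-z|^2$, that is, by
$$\Big|z-\frac{\ell}{1+\ell}\Big|^2=\frac{1-\ell}{1+\ell}+\frac{\ell^2}{(1+\ell)^2}=\frac1{(1+\ell)^2}.$$
This is a circle tangent to $\partial\mathbb{D}$ at $1$, and $\{|S|<\varepsilon\}$ is the open disc it bounds.

## 2. Does every inner function have property $(A)$?

That is the question: given any inner $\Theta$, can we always multiply by some inner $B$ so that some level set of $\Theta B$ has Carleson arc length? It comes from Artur Nicolau and Atte Reijonen, "A Characterization of One-component Inner Functions", arXiv:2001.05188 (2020).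

The two smallest cases are already done. For $z^n$ the level sets are circles. For $S$ they are circles tangent at $1$, and by the computation of Section 1 arc length on them is Carleson with constant $3\pi$. So $B=1$ works in both cases.

Three results frame the general case.

* (i) (P. Jones) There is an analytic function $\Theta$ from $\mathbb{D}$ into itself such that for every $0<c<1$ the level set $\{|\Theta|=c\}$ has infinite length.
* (ii) (B. Cohn) If $\Theta$ is a one-component inner function, then arc length on $\{|\Theta|=c\}$ is a Carleson measure for some $0<c<1$.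
* (iii) (Nicolau–Reijonen) If $\Theta$ is an inner function whose singular set has Lebesgue measure zero, then there is a Blaschke product $B$ such that $\Theta B$ is one-component; consequently every such $\Theta$ has property $(A)$.

By (iii), a function without property $(A)$ must be singular on a set of positive measure. Result (i) shows that level sets can be bad for every $c$ at once, but it says nothing about $\Theta B$: multiplying by $B$ changes the level set completely. We need a lower bound for level sets that survives every $B$.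

**Theorem 1.** There is a singular inner function $\Theta$ such that for every inner function $B$ and every $0<c<1$, arc length on $\{|\Theta B|=c\}$ is not a Carleson measure. Hence $\Theta$ does not have property $(A)$.

**Theorem 2.** Let $E\subset\partial\mathbb{D}$ be closed with $|E|>0$. There are a singular inner function and a Blaschke product, both with singular set exactly $E$, for which the conclusion of Theorem 1 holds. Hence, by (iii), for closed $E\subset\partial\mathbb{D}$: every inner function with singular set $E$ has property $(A)$ if and only if $|E|=0$.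

So the answer to the question is no.

## 3. Hyperbolic geometry and Brownian motion in the disc

Put $\varphi_w(z)=\frac{w-z}{1-\bar wz}$. The pseudohyperbolic distance $|\varphi_w(z)|$ is a metric invariant under automorphisms of $\mathbb{D}$. The Riemannian metric $\frac{|dz|}{1-|z|^2}$ has distance $d(z,w)=\operatorname{artanh}|\varphi_w(z)|$. Let
$$\Delta(w)=\{z:|\varphi_w(z)|<\tfrac12\}.$$
This is a Euclidean disc with closure in $\mathbb{D}$. For example $\Delta(0)=\{|z|<\frac12\}$, and for $0<w<1$ the point of $\overline{\Delta(w)}$ farthest from $0$ is $\frac{w+1/2}{1+w/2}$.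

Let $Z_t$ be planar Brownian motion, $\mathbb{P}_z$ its law when started at $z\in\mathbb{D}$, $\mathcal{F}_t$ its filtration, $T$ the exit time from $\mathbb{D}$, and $T_r$ the exit time from $\{|z|<r\}$. The law of $Z_T$ under $\mathbb{P}_z$ has density $\frac{1-|z|^2}{|\xi-z|^2}$ with respect to $m$. We use the following facts.

**(F1) Boundary behavior.** If $g$ is inner, then $g(Z_t)\to g^*(Z_T)$ almost surely as $t\to T$; in particular $|g(Z_t)|\to1$. If $\nu$ is a finite positive singular measure, then $P[\nu](Z_t)\to0$ almost surely as $t\to T$.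

*Proof.* On $[0,T)$ the process $g(Z_t)$ is a bounded continuous local martingale, so it has a limit as $t\to T$. To identify the limit, let $r_k\uparrow1$. We have $g(z)=\mathbb{E}_z[g^*(Z_T)]$ by the Poisson formula, so the strong Markov property gives $g(Z_{T_{r_k}})=\mathbb{E}[g^*(Z_T)\mid\mathcal{F}_{T_{r_k}}]$. By Lévy's upward theorem this converges to $g^*(Z_T)$, because $Z_T=\lim Z_{T_{r_k}}$ is measurable with respect to $\bigvee_k\mathcal{F}_{T_{r_k}}$. Since the law of $Z_T$ does not charge $m$-null sets, $|g^*(Z_T)|=1$ almost surely. The last claim is the case $g=S_\nu$. $\square$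

**(F2) Superharmonic functions.** If $v\ge0$ is superharmonic on $\mathbb{D}$ and $\tau$ is a stopping time, then $\mathbb{E}_z[v(Z_\tau);\tau<T]\le v(z)$.

*Proof.* We may assume $v\not\equiv\infty$. Let $|z|<r<1$. On a neighborhood of $\{|z|\le r\}$ mollification gives smooth superharmonic $v_k\uparrow v$. Itô's formula gives $\mathbb{E}_zv_k(Z_{\tau\wedge T_r})\le v_k(z)\le v(z)$. Let $k\to\infty$ to get $\mathbb{E}_zv(Z_{\tau\wedge T_r})\le v(z)$, restrict to $\{\tau<T_r\}$, and let $r\to1$. $\square$

**(F3) Exit from an open set.** Let $G\subset\mathbb{D}$ be open, $z\in G$, $\theta\le T$ the exit time from $G$. Let $v$ be bounded, continuous and subharmonic on $G$, and suppose that almost surely $v(Z_t)$ has a limit $v_\theta$ as $t\uparrow\theta$. Then $v(z)\le\mathbb{E}_z[v_\theta]$, with equality if $v$ is harmonic.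

*Proof.* Exhaust $G$ by open sets $G_k\ni z$ with $\overline{G_k}\subset G_{k+1}$ compact in $G$, with exit times $\theta_k<\theta$. These increase to $\theta$: if their limit $\theta'$ were smaller than $\theta$, then $Z_{\theta'}$ would lie in some $G_j$, but $Z_{\theta_k}\notin G_j$ for $k\ge j$ and the complement of $G_j$ is closed. Mollifications of $v$ are smooth, subharmonic near $\overline{G_k}$, and converge uniformly there, so Itô's formula gives $v(z)\le\mathbb{E}_zv(Z_{\theta_k})$, with equality in the harmonic case. Let $k\to\infty$ and use bounded convergence. $\square$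

**(F4) A test for Carleson measures.** If $\mu$ is Carleson with constant $C$, then $\int\frac{1-|a|^2}{|1-\bar az|^2}d\mu(z)\le KC$ for all $a\in\mathbb{D}$, with $K=40\pi$.

*Proof.* Let $t=1-|a|$ and $a^*=a/|a|$ ($a^*=1$ if $a=0$). First, $\mu(\{|z-a^*|<s\})\le2\pi Cs$ for all $s>0$. Suppose $s\le1$ and $z=r\xi$ with $|z-a^*|<s$. Then $1-r<s$ and $|\xi-a^*|<2s$. If $\theta\in[0,\pi]$ is the angle between $\xi$ and $a^*$, then $|\xi-a^*|=2\sin\frac\theta2\ge\frac{2\theta}\pi$, so $\theta<\pi s$. Hence $z\in Q_I$ for the arc $I$ centered at $a^*$ with $|I|=2\pi s$, since also $1-|I|\le1-s<r$. If $s>1$, take $I=\partial\mathbb{D}$.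

Next, $|1-\bar az|\ge t$, and $|z-a^*|=|1-\overline{a^*}z|\le|1-\bar az|+t\le2|1-\bar az|$. Also $1-|a|^2\le2t$. Split $\mathbb{D}$ into $\{|z-a^*|<2t\}$, where $|1-\bar az|^2\ge t^2$, and the sets $\{2^jt\le|z-a^*|<2^{j+1}t\}$, $j\ge1$, where $|1-\bar az|^2\ge4^jt^2/4$. The integral is at most
$$2t\Big[\frac{4\pi Ct}{t^2}+\sum_{j\ge1}\frac{4\cdot2\pi C\,2^{j+1}t}{4^jt^2}\Big]=8\pi C+32\pi C=40\pi C.\qquad\square$$

## 4. A Carleson level set is visited a bounded number of times

We need a consequence of the Carleson condition that can be contradicted without knowing the shape of the level set. It is this: Brownian motion, forced to move away by a fixed hyperbolic distance after each visit, makes a bounded expected number of visits to $L$.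

Let $f$ be a nonconstant inner function, $0<c<1$, $L=\{|f|=c\}$, a relatively closed subset of $\mathbb{D}$. For $w\in L$, under $\mathbb{P}_w$, put $\tau_0=0$. If $\tau_i<T$, let $\sigma_i<T$ be the first exit after $\tau_i$ from $\Delta(Z_{\tau_i})$, and let $\tau_{i+1}$ be the first time in $[\sigma_i,T)$ at which $Z\in L$ ($\tau_{i+1}=T$ if there is none). If $\tau_i=T$, put $\tau_{i+1}=T$.

For $f(z)=z$, rotation invariance shows that each visit is followed by another with the same probability $p<1$, so the expected number of visits is $\frac1{1-p}$.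

**Lemma 1.** If arc length on $L$ is Carleson with constant $C$, then for all $w\in L$
$$\sum_{i\ge0}\mathbb{P}_w(\tau_i<T)\le N(c,C):=\frac{128KC}{9c}.$$

The proof builds a bounded superharmonic function that loses a fixed amount, on average, each time the path leaves a disc $\Delta(w)$ with $w\in L$. Let $d\beta=\frac{d\mathcal{H}^1|_L}{1-|z|^2}$.

**Step (i): near each of its points, $L$ has a definite amount of hyperbolic length.** We show $\beta(\{|\varphi_w|<c/2\})\ge c/2$ for $w\in L$. Let $g=f\circ\varphi_w$, so $|g(0)|=c$. By conformal invariance of $\frac{|dz|}{1-|z|^2}$, the left side is at least $\mathcal{H}^1(\{|g|=c\}\cap\{|z|<c/2\})$. Since $z\mapsto|z|$ is $1$-Lipschitz, it suffices that every circle $|z|=\rho$ with $0<\rho<c/2$ meets $\{|g|=c\}$. Suppose one does not. If $|g|<c$ on the circle, then $|g(0)|<c$ by the maximum principle, which is false. Otherwise $|g|>c$ on the circle. Then $g$ has a zero $a$ with $|a|<\rho$, since otherwise the minimum principle gives $|g(0)|>c$. By Schwarz–Pick, on $|z|=\rho$,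
$$|g(z)|\le|\varphi_a(z)|\le\frac{\rho+|a|}{1+\rho|a|}<2\rho<c,$$
a contradiction.

**Step (ii): a potential that drops at each visit.** Let
$$k(w,z)=1-|\varphi_w(z)|^2=\frac{(1-|w|^2)(1-|z|^2)}{|1-\bar wz|^2}.$$
It is positive and continuous, and superharmonic in $w$, since $|\varphi_w(z)|^2=|\varphi_z(w)|^2$ is subharmonic in $w$. Put
$$\mathcal{U}(w)=\int k(w,z)\,d\beta(z)=\int_L\frac{1-|w|^2}{|1-\bar wz|^2}\,d\mathcal{H}^1(z)\le KC,$$
by (F4). By Fatou, $\mathcal{U}$ is lower semicontinuous; by Tonelli it has the super-mean-value property; so it is superharmonic.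

Fix $w$ and let $\sigma$ be the exit time from $\Delta(w)$. By conformal invariance, under $\mathbb{P}_w$ we have $Z_\sigma=\varphi_w(s)$ with $s$ uniform on $|s|=\frac12$. With $\zeta=\varphi_w(z)$, invariance of the pseudohyperbolic distance gives $k(\varphi_w(s),z)=\frac{(1-|s|^2)(1-|\zeta|^2)}{|1-\bar\zeta s|^2}$, and the mean of $|1-\bar\zeta s|^{-2}$ over $|s|=\frac12$ is $\sum_n|\zeta|^{2n}4^{-n}=\frac1{1-|\zeta|^2/4}$. Hence
$$k(w,z)-\mathbb{E}_wk(Z_\sigma,z)=(1-|\zeta|^2)-\frac{\frac34(1-|\zeta|^2)}{1-|\zeta|^2/4}=\frac{(1-|\zeta|^2)^2}{4-|\zeta|^2}\ge0,$$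
and this is at least $\frac{9/16}{4}=\frac9{64}$ when $|\zeta|<\frac c2<\frac12$. Integrating against $\beta$ and using Step (i),
$$\mathbb{E}_w\,\mathcal{U}(Z_\sigma)\le\mathcal{U}(w)-\frac{9c}{128}\qquad(w\in L).$$

**Step (iii): summation.** Let $a_i=\mathbb{E}_w[\mathcal{U}(Z_{\tau_i});\tau_i<T]$. By (F2) applied after $\sigma_i$, then the previous display at $Z_{\tau_i}\in L$, both with the strong Markov property,
$$a_{i+1}\le\mathbb{E}_w[\mathcal{U}(Z_{\sigma_i});\tau_i<T]\le a_i-\frac{9c}{128}\,\mathbb{P}_w(\tau_i<T).$$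
Summing, $\frac{9c}{128}\sum_i\mathbb{P}_w(\tau_i<T)\le a_0\le KC$. $\square$

To contradict Lemma 1 we must know how likely a visit is. Put
$$\ell=\log\frac1c,\qquad Y=-\log|f|,\qquad L=\{Y=\ell\},\qquad \tau=\text{ first }t\in[0,T)\text{ with }Z_t\in L,$$
with $\tau=T$ if there is none. Note that $Y$ is superharmonic, continuous with values in $[0,\infty]$, and $Y(Z_t)\to0$ by (F1).

**Lemma 2.** If $Y(z)<\ell$, then $\mathbb{P}_z(\tau<T)=Y(z)/\ell$. If $Y(z)\ge\ell$, then $\tau<T$ almost surely under $\mathbb{P}_z$.

*Proof.* Let $Y(z)<\ell$. The exit time from $G=\{Y<\ell\}$ is $\tau$, and on $G$ the function $Y$ is harmonic with values in $[0,\ell)$. As $t\uparrow\tau$, $Y(Z_t)\to\ell$ if $\tau<T$, and $Y(Z_t)\to0$ if $\tau=T$. So (F3) gives $Y(z)=\ell\,\mathbb{P}_z(\tau<T)$. If $Y(z)\ge\ell$, the path $Y(Z_t)$ is continuous, starts at or above $\ell$, and tends to $0$, so it takes the value $\ell$. $\square$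

## 5. Zero-free inner functions that move slowly

By Lemma 2, the path fails to return to $L$ only to the extent that $Y$ has dropped below $\ell$ upon leaving $\Delta(w)$. So we want inner functions that change very little, hyperbolically, on each $\Delta(w)$.

**Lemma 3.** For all $\delta>0$ and $q>0$ there is a zero-free inner function $I$ with $I(0)=e^{-\delta}$ and
$$(1-|z|^2)|I'(z)|\le q\,(1-|I(z)|^2)\qquad(z\in\mathbb{D}).$$

Schwarz–Pick is the case $q=1$. To do better we let $I$ omit so many values that it covers a region with large hyperbolic density.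

**Step (i): the omitted set.** Let $Q(\rho)=\frac{2\rho\log(1/\rho)}{1-\rho^2}$ for $0<\rho<1$. With $x=\log\frac1\rho$ this is $\frac x{\sinh x}$, so $Q$ is increasing in $\rho$ and $Q(0+)=0$. Choose $\rho_0\in(0,1)$ with $Q(\rho_0)\le q$. By Zorn's lemma there is a maximal subset $\Lambda\ni0$ of $\mathbb{D}\setminus\{e^{-\delta}\}$ whose points have mutual pseudohyperbolic distance at least $\rho_0/2$. It has finitely many points in each compact subset of $\mathbb{D}$, so it is countable, closed and discrete in $\mathbb{D}$, and $\mathbb{D}\setminus\Lambda$ is connected.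

Every $w\in\mathbb{D}$ satisfies $|\varphi_a(w)|<\rho_0$ for some $a\in\Lambda$. If $w\ne e^{-\delta}$, maximality gives $a$ at distance less than $\rho_0/2$. If $w=e^{-\delta}$, take $w'\ne w$ at distance less than $\rho_0/2$ from $w$, then $a\in\Lambda$ at distance less than $\rho_0/2$ from $w'$, and use the triangle inequality.

Let $I:\mathbb{D}\to\mathbb{D}\setminus\Lambda$ be the universal covering map with $I(0)=e^{-\delta}$. It has no zeros since $0\in\Lambda$.

**Step (ii): the derivative estimate.** For a bounded domain $\Omega$ let $\lambda_\Omega$ be the hyperbolic density normalized by $\lambda_{\mathbb{D}}(z)=\frac1{1-|z|^2}$; a universal covering $\pi:\mathbb{D}\to\Omega$ satisfies $\lambda_\Omega(\pi(z))|\pi'(z)|=\lambda_{\mathbb{D}}(z)$, and $\Omega\subset\Omega'$ implies $\lambda_\Omega\ge\lambda_{\Omega'}$ on $\Omega$. The left half-plane has density $\frac1{2|\operatorname{Re}\zeta|}$, and $\exp$ covers $\mathbb{D}\setminus\{0\}$ from it, so $\lambda_{\mathbb{D}\setminus\{0\}}(w)=\frac1{2|w|\log(1/|w|)}$. Therefore $\lambda_{\mathbb{D}}/\lambda_{\mathbb{D}\setminus\{0\}}=Q(|w|)$,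 and by conformal invariance $\lambda_{\mathbb{D}}(w)/\lambda_{\mathbb{D}\setminus\{a\}}(w)=Q(|\varphi_a(w)|)$. With $w=I(z)$ and $a\in\Lambda$ such that $|\varphi_a(w)|<\rho_0$,
$$(1-|z|^2)|I'(z)|=\frac1{\lambda_{\mathbb{D}\setminus\Lambda}(w)}\le\frac1{\lambda_{\mathbb{D}\setminus\{a\}}(w)}=Q(|\varphi_a(w)|)(1-|w|^2)\le q(1-|w|^2).$$

**Step (iii): $I$ is inner.** Radial limits $I^*$ exist almost everywhere. Suppose $I^*(\zeta)=p\in\mathbb{D}\setminus\Lambda$. Take an evenly covered disc $D\ni p$. For $r$ near $1$ the points $r\zeta$ lie in one component of $I^{-1}(D)$, and with the corresponding inverse branch $g$ on $D$ we get $r\zeta=g(I(r\zeta))\to g(p)\in\mathbb{D}$, a contradiction. For each $a\in\Lambda$ the set $\{I^*=a\}$ is $m$-null by the Riesz uniqueness theorem, and $\Lambda$ is countable. So $|I^*|=1$ almost everywhere. $\square$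

Let $I$ be as in Lemma 3 and $X=-\log|I|>0$. Then $I=S_\nu$ with $\nu$ singular, $X=P[\nu]$, $\nu(\partial\mathbb{D})=\delta$, and since $|\nabla X|=|I'|/|I|$,
$$(1-|z|^2)|\nabla X|\le q\,\frac{1-|I|^2}{|I|}=2q\sinh X.\tag{1}$$

**(S1)** *If $M'\ge0$, $X(w)\le M'$ and $2q\sinh(M'+1)\le\kappa\le1$, then $|X-X(w)|\le\kappa$ on $\overline{\Delta(w)}$.* Each $z\in\overline{\Delta(w)}$ is joined to $w$ by a geodesic of length at most $\operatorname{artanh}\frac12=\frac12\log3<1$ in the metric $\frac{|dz|}{1-|z|^2}$. As long as $X\le M'+1$ along it, (1) bounds the total change of $X$ by $\kappa\cdot\frac12\log3<1$, so $X$ never reaches $M'+1$ and the bound holds to the end.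

**(S2)** *Given $r<1$, if $q\operatorname{artanh}r\le\operatorname{artanh}e^{-\delta/2}-\operatorname{artanh}e^{-\delta}$, then $X\ge\delta/2$ on $|z|\le r$.* By Lemma 3, $d(I(z),I(0))\le q\,d(z,0)$, so $\operatorname{artanh}|I(z)|\le\operatorname{artanh}e^{-\delta}+q\operatorname{artanh}r\le\operatorname{artanh}e^{-\delta/2}$.

For $f=I$ itself, that is, with no factor $B$, Lemma 1 can now be contradicted at once. Fix $c$ and $C$, and let $2q\sinh(\ell+1)\le\kappa\le1$ with $\kappa<\ell$. Here $Y=X$, and $L\neq\emptyset$ by Lemma 2, since there are points with $0<X<\ell$. Let $w\in L$, so $X(w)=\ell$. By (S1), $X\ge\ell-\kappa$ on $\partial\Delta(w)$, and by Lemma 2 the path returns to $L$ from there with probability at least $1-\kappa/\ell$. Hence $\mathbb{P}_w(\tau_i<T)\ge(1-\kappa/\ell)^i$ and $\sum_i\mathbb{P}_w(\tau_i<T)\ge\ell/\kappa$. If $\kappa<\ell/N(c,C)$, arc length on $\{|I|=c\}$ is not Carleson with constant $C$.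

## 6. How a factor $B$ defeats this, and what the maximum of $X$ on $L$ restores

Now let $f=IB$ with $B$ arbitrary. Then $Y=X-\log|B|$, and slowness of $X$ says nothing about $Y$. The argument breaks at "$Y\ge\ell-\kappa$ on $\partial\Delta(w)$", already for $B(z)=z$.

To see this, let $c=\frac12$, $\delta\le\frac1{100}$, and let $q$ be so small that $q\operatorname{artanh}\frac9{10}\le\operatorname{artanh}e^{-\delta}-\operatorname{artanh}e^{-2\delta}$. As in (S2), but with the triangle inequality in the other direction, $X\le2\delta\le\frac1{50}$ on $|z|\le\frac9{10}$. For $f=zI$ we have $|z|e^{-1/50}\le|f|\le|z|$ there, so $|f(\frac12)|\le\frac12<|f(0.52)|$, and there is $w\in L$ with $\frac12\le w\le0.52$. The farthest point of $\overline{\Delta(w)}$ from $0$ has modulus $\frac{w+1/2}{1+w/2}$, which is at least $0.8$ and at most $\frac{1.02}{1.26}<0.9$. So the set of $z\in\partial\Delta(w)$ with $|z|>\frac34$ is hit by $Z_\sigma$ with positive probability. This probability is lower semicontinuous in $w$, so it is at least some $p_0>0$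 for all $w\in[\frac12,0.52]$, with $p_0$ independent of $q$ and $\delta$. At such $z$, $Y(z)\le\log\frac43+\frac1{50}<0.31<\frac12\log2=\frac\ell2$, so by Lemma 2 the path never returns with probability at least $\frac12$. The chance of not returning from $w$ is at least $p_0/2$, however slow $I$ is.

The cure is to choose the starting point well. Let $h=\sup_LX$ and start at $w\in L$ with $X(w)$ very close to $h$. Suppose $Y(z)<\ell$. Before time $\tau$ the path stays where $0\le X\le Y<\ell$, so (F3) and Lemma 2 give
$$X(z)=\mathbb{E}_z[X(Z_\tau);\tau<T]\le h\,\mathbb{P}_z(\tau<T)=\frac{h}{\ell}\,Y(z),\qquad\text{i.e.}\qquad \ell-Y(z)\le\frac{\ell}{h}\,(h-X(z)).$$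
So wherever $X$ is close to $h$, the function $Y$ cannot be much below $\ell$, whatever $B$ is. Since $X$ is slow, it stays close to $h$ on $\partial\Delta(w)$, and the return probability is close to $1$.

To repeat this we need $X$ to be still close to $h$ at the place of return. The danger is a large $Y(Z_\sigma)$: then the return is certain, but $X$ may drop on the way. Two facts control this. Superharmonicity gives $\mathbb{E}_wY(Z_\sigma)\le\ell$, so the mean excess of $Y$ above $\ell$ is at most its mean deficit, which we have just bounded. And the drop of $X$ on the way back turns out to be at most twice the excess. So the expected gap $h-X$ grows by at most a constant factor per round. Lemma 1 allows only a bounded number of rounds, so a sufficiently small initial gap gives a contradiction.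

## 7. The return estimate near $\sup_L H$

For Theorem 2 we shall need a correction term $W$; on first reading set $W=0$, which suffices for Theorem 1. For $c\in(0,1)$, $C>0$, $\delta\in(0,1)$ let
$$\ell=\log\frac1c,\qquad A=2+\frac{2\ell}{\delta},\qquad M=\lceil2N(c,C)\rceil\ge1,\qquad \eta_0(c,C,\delta)=\frac{\delta}{2(2A)^M}.$$
If $c$ increases, then $\ell$, $A$, $N$, $M$ do not increase; if $C$ increases, $M$ does not decrease; and $2A\ge4$. Hence $\eta_0$ is nondecreasing in $c$, nonincreasing in $C$, and at most $\delta/8$.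

**Proposition 4.** Let $f$ be inner, $u$ a nonconstant inner divisor of $f$, $Y=-\log|f|$, $U=-\log|u|$ (so $0\le U\le Y$), $L=\{|f|=c\}$, $\ell=\log\frac1c$. Let $W\ge0$ be a finite continuous superharmonic function on $\mathbb{D}$ with $W(Z_t)\to0$ $\mathbb{P}_z$-almost surely as $t\to T$, for each $z$. Put $H=U-W$. Let $0<\eta\le\eta_0(c,C,\delta)$ and assume:

* (H1) for every $w\in L$ with $W(w)<2\ell$: $u$ has no zeros in $\overline{\Delta(w)}$, and $H(z)\ge H(w)-\eta$ for $z\in\partial\Delta(w)$;
* (H2) there is $z_0$ with $|f(z_0)|>c$ and $H(z_0)\ge\delta$.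

Then arc length on $L$ is not Carleson with constant $C$.

Since $|f|\le|u|<1$ in $\mathbb{D}$, $f$ is nonconstant. The function $H$ is continuous with values in $(-\infty,\infty]$, and $U,W,H,Y$ tend to $0$ along almost every path as $t\to T$, by (F1) and the assumption on $W$. Let $h=\sup_LH$.

**Step 1: $L\ne\emptyset$, $\delta\le h\le\ell$, and $H\le h$ on $\{Y<\ell\}$.** This makes $h$ a usable normalization. We first show: if $a>0$ and $G$ is a component of the open set $\{H>a\}$, then $\sup_GH=\infty$. Suppose $H\le M'<\infty$ on $G$. Then $U<\infty$ on $G$, so $U$ is harmonic there and $H$ is bounded, continuous and subharmonic on $G$. Start at $z_1\in G$. Since $H(Z_t)\to0<a$, the exit time $\theta$ from $G$ satisfies $\theta<T$ almost surely. A point $p\in\partial G\cap\mathbb{D}$ has $H(p)\ge a$ by continuity; if $H(p)>a$, a small disc around $p$ would lie in $\{H>a\}$ and meet $G$, forcing $p\in G$; so $H(p)=a$. Hence $H(Z_\theta)=a$, and (F3) gives $H(z_1)\le a$, a contradiction.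

Now let $Y(z)<\ell$ and $0<a<H(z)$. The component $G\ni z$ of $\{H>a\}$ contains a point where $Y\ge U\ge H>\ell$, i.e. $|f|<c$, while $|f(z)|>c$. As $G$ is connected, $G\cap L\ne\emptyset$, so $h\ge a$. Letting $a\uparrow H(z)$, we get $h\ge H(z)$ whenever $Y(z)<\ell$ and $H(z)>0$. Applied to $z_0$ this gives $L\neq\emptyset$ and $h\ge\delta>0$; then $H(z)\le h$ is trivial when $H(z)\le0$. On $L$ we have $H\le U\le Y=\ell$, so $h\le\ell$.

**Step 2: what $H$ is worth at the next visit.** Let $\tau$ be the hitting time of $L$ as in Lemma 2, and put $R=H(Z_\tau)$ if $\tau<T$, $R=0$ if $\tau=T$. Then $R\le h$, since $h>0$. Also $R\ge-W(Z_\tau)\mathbf{1}_{\{\tau<T\}}$, and $\mathbb{E}_z[W(Z_\tau);\tau<T]\le W(z)<\infty$ by (F2); so $R$ is integrable and $\mathbb{E}_zR\ge-W(z)$. We show that whenever $Y(z)<\infty$,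
$$\mathbb{E}_zR\ge H(z)-2(Y(z)-\ell)^+.\tag{2}$$

**Step 2a: if $Y(z)<\ell$, then $\mathbb{E}_zR\ge H(z)$ and $\ell-Y(z)\le\frac\ell h(h-H(z))$.** This is the inequality of Section 6 with $W$ included. The exit time from $G=\{Y<\ell\}$ is $\tau$, and on $G$ the function $U$ is harmonic with values in $[0,\ell)$. Since $U(Z_t)\to0$ when $\tau=T$, (F3) gives $U(z)=\mathbb{E}_z[U(Z_\tau);\tau<T]$. Subtract $\mathbb{E}_z[W(Z_\tau);\tau<T]\le W(z)$ and use Lemma 2:
$$H(z)\le\mathbb{E}_zR\le h\,\mathbb{P}_z(\tau<T)=\frac{h\,Y(z)}{\ell}.$$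
The outer inequality rearranges to the second claim.

**Step 2b: if $\ell\le Y(z)<\infty$, then $\mathbb{E}_zR\ge H(z)-2(Y(z)-\ell)$.** This says that coming back from an excess of $Y$ costs at most twice the excess. By Lemma 2, $\tau<T$ almost surely. If $Y(z)=\ell$, then $\tau=0$ and $R=H(z)$. So let $Y(z)>\ell$.

If $U(z)\ge2\ell$, then since $Y\ge U$,
$$H(z)-2(Y(z)-\ell)\le U(z)-W(z)-2U(z)+2\ell\le-W(z)\le\mathbb{E}_zR.$$

If $U(z)<2\ell$, let $\rho$ be the first time $U(Z_t)\ge2\ell$ ($=T$ if there is none). Since $U\le\ell$ on $L$ and $\tau<T$, almost surely $\rho\ne\tau$. The exit time from the open set $\{U<2\ell\}\setminus L$ is $\tau\wedge\rho<T$, and $U$ is bounded and harmonic there. So (F3) gives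
$$U(z)=\mathbb{E}_z[U(Z_\tau);\tau<\rho]+2\ell\,\mathbb{P}_z(\rho<\tau).$$
Since $Y$ is superharmonic and $Y(Z_\rho)\ge U(Z_\rho)=2\ell$ when $\rho<\tau$, (F2) at $\tau\wedge\rho$ gives
$$Y(z)\ge\ell\,\mathbb{P}_z(\tau<\rho)+2\ell\,\mathbb{P}_z(\rho<\tau)=\ell+\ell\,\mathbb{P}_z(\rho<\tau).$$
As $U\ge0$, we conclude $\mathbb{E}_zU(Z_\tau)\ge U(z)-2\ell\,\mathbb{P}_z(\rho<\tau)\ge U(z)-2(Y(z)-\ell)$. Subtract $\mathbb{E}_zW(Z_\tau)\le W(z)$. This completes (2).

**Step 3: one round multiplies the gap by at most $A$.** For $w\in L$ let $\varepsilon(w)=h-H(w)\ge0$, which is finite. Let $\sigma$ be the exit time from $\Delta(w)$ and $\tau'$ the first hit of $L$ in $[\sigma,T)$; put $R'=H(Z_{\tau'})$ if there is a hit, $R'=0$ otherwise. We claim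
$$\mathbb{E}_w[h-R']\le A(\varepsilon(w)+\eta).\tag{3}$$

*Case $W(w)\ge2\ell$.* Since $U(w)\le\ell$, we have $\varepsilon(w)=h-U(w)+W(w)\ge h-\ell+W(w)\ge h+\frac12W(w)$. By (F2), $\mathbb{E}_w[h-R']\le h+\mathbb{E}_w[W(Z_{\tau'});\tau'<T]\le h+W(w)\le2\varepsilon(w)\le A\varepsilon(w)$.

*Case $W(w)<2\ell$.* By (H1), $U$ is harmonic near $\overline{\Delta(w)}$, so $\mathbb{E}_wU(Z_\sigma)=U(w)$; by (F2), $\mathbb{E}_wW(Z_\sigma)\le W(w)$. Hence $\mathbb{E}_wH(Z_\sigma)\ge H(w)$. Also by (F2), $\mathbb{E}_wY(Z_\sigma)\le Y(w)=\ell$; so $Y(Z_\sigma)<\infty$ almost surely, and the mean of $(Y(Z_\sigma)-\ell)^+$ is at most that of $(\ell-Y(Z_\sigma))^+$. By Step 2a, (H1) and $h\ge\delta$,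
$$\mathbb{E}_w(Y(Z_\sigma)-\ell)^+\le\mathbb{E}_w(\ell-Y(Z_\sigma))^+\le\frac\ell h\,\mathbb{E}_w\big[(h-H(Z_\sigma))\mathbf{1}_{\{Y(Z_\sigma)<\ell\}}\big]\le\frac\ell\delta\,(\varepsilon(w)+\eta).$$
By the strong Markov property at $\sigma$ and (2),
$$\mathbb{E}_wR'\ge\mathbb{E}_wH(Z_\sigma)-2\,\mathbb{E}_w(Y(Z_\sigma)-\ell)^+\ge H(w)-\frac{2\ell}\delta(\varepsilon(w)+\eta),$$
so $\mathbb{E}_w[h-R']\le\varepsilon(w)+\frac{2\ell}\delta(\varepsilon(w)+\eta)\le A(\varepsilon(w)+\eta)$.

**Step 4: too many visits.** Suppose arc length on $L$ is Carleson with constant $C$. Pick $w\in L$ with $H(w)\ge h-\eta$. With $\tau_i$ as in Section 4, put $\varepsilon_i=h-H(Z_{\tau_i})$ if $\tau_i<T$ and $\varepsilon_i=h$ if $\tau_i=T$. So $\varepsilon_i\ge0$ and $\varepsilon_0\le\eta$. On $\{\tau_i<T\}$ the strong Markov property and (3) bound the conditional expectation of $\varepsilon_{i+1}$ by $A(\varepsilon_i+\eta)$; on $\{\tau_i=T\}$, $\varepsilon_{i+1}=h=\varepsilon_i$, so the same bound holds. Hence $\mathbb{E}_w\varepsilon_{i+1}\le A(\mathbb{E}_w\varepsilon_i+\eta)$,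 and by induction $\mathbb{E}_w\varepsilon_i\le(2A)^i\eta$, because $A((2A)^i\eta+\eta)\le(2A)^{i+1}\eta$. Since $\varepsilon_i=h\ge\delta$ on $\{\tau_i=T\}$,
$$\mathbb{P}_w(\tau_i=T)\le\frac{(2A)^i\eta}\delta\le\frac12\qquad(0\le i\le M).$$
Hence $\sum_{i=0}^M\mathbb{P}_w(\tau_i<T)\ge\frac{M+1}2>N(c,C)$, contradicting Lemma 1. $\square$

The bound $\eta_0$ depends on $c$, $C$, $\delta$ only, and not on $f$. This is why one fixed $\Theta$ can defeat all $B$.

## 8. A product of slow functions: proof of Theorem 1

The product will contain, for each $n$, a factor slow enough to handle all $c\ge\frac1n$ and all $C\le n$. For $n\ge2$ let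
$$\delta_n=2^{-n},\qquad r_n=1-\tfrac1n,\qquad \eta_n=\eta_0\big(\tfrac1n,n,\tfrac{\delta_n}2\big)<1.$$
Let $I_n$ be given by Lemma 3 with $I_n(0)=e^{-\delta_n}$ and $q=q_n$ so small that $2q_n\sinh(\log n+1)\le\eta_n$ and the hypothesis of (S2) holds with $r=r_n$, $\delta=\delta_n$. Then $I_n=S_{\nu_n}$ with $\nu_n$ singular and $\nu_n(\partial\mathbb{D})=\delta_n$. Put
$$\Theta=\prod_{n\ge2}I_n=S_\nu,\qquad\nu=\sum_n\nu_n.$$
Since $\nu$ is a finite singular measure, $\Theta$ is a singular inner function, and each $I_n$ divides it.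

Let $B$ be inner, $0<c<1$, $C>0$, and $f=\Theta B$. Since $\int|f(r\zeta)|\,dm(\zeta)\to1$ as $r\to1$, for all large $n$ there is $z_0$ with $|z_0|=r_n$ and $|f(z_0)|>c$. Fix such an $n$ with also $n\ge C$ and $\frac1n\le c$. Apply Proposition 4 with $u=I_n$, $W=0$, $\delta=\frac{\delta_n}2$, $\eta=\eta_n$; by monotonicity, $\eta_n\le\eta_0(c,C,\frac{\delta_n}2)$.

**Check of (H1).** If $w\in L$, then $|I_n(w)|\ge|f(w)|=c\ge\frac1n$, so $U(w)\le\log n$. Now (S1) with $M'=\log n$, $\kappa=\eta_n$ gives $|U-U(w)|\le\eta_n$ on $\overline{\Delta(w)}$, and $I_n$ has no zeros.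

**Check of (H2).** By (S2), $U(z_0)\ge\frac{\delta_n}2$.

So arc length on $\{|\Theta B|=c\}$ is not Carleson with constant $C$. Since $C$ is arbitrary, it is not a Carleson measure; since $B$ and $c$ are arbitrary, $\Theta$ does not have property $(A)$. $\blacksquare$

## 9. Confining the singularities to $E$: proof of Theorem 2

For Theorem 2 the functions of Lemma 3 cannot be used directly: a nonconstant inner $I$ satisfying Lemma 3 with $q<1$ is singular at every point of $\partial\mathbb{D}$. Suppose instead that $I$ continues analytically across an arc around $\zeta$. There $|I|=1$, so $X=-\log|I|$ vanishes on the arc and its gradient at $\zeta$ is radial, of size $|I'(\zeta)|$. Thus $X(r\zeta)=(1-r)|I'(\zeta)|+o(1-r)$. Schwarz–Pick gives $|I(z)|\le\frac{|I(0)|+|z|}{1+|I(0)||z|}$, hence $1-|I(r\zeta)|\ge\frac{1-|I(0)|}2(1-r)$, so $I'(\zeta)\ne0$. Then $1-|I(r\zeta)|^2=2(1-r)|I'(\zeta)|+o(1-r)$, and the quotient $\frac{(1-r^2)|I'(r\zeta)|}{1-|I(r\zeta)|^2}$ tends to $1>q$, a contradiction.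

So we take the measure $\nu$ of a slow function and keep only its part on $E$. Then $-\log|S_{\nu|_E}|=X-V$ with $V=P[\nu|_{E^c}]$. This is slow where $V$ is small, but not where $V$ is large. The term $W$ of Proposition 4 penalizes the bad region: (H1) is required only where $W<2\ell$. We need $W\ge2\ell$ where $V\ge\kappa$, we need $W$ small at $z_0$, and $W$ itself must change little on each $\Delta(w)$. The choice $W=\kappa\log(1+\Gamma V)$ does all three: by Harnack, it changes by at most $\kappa\log3$ on $\Delta(w)$, and a huge $\Gamma$ makes it large where $V\ge\kappa$, provided that $V(z_0)\le1/\Gamma$. A rotation of $\nu$ will arrange this last condition.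

**Step 1: the parameters.** Let $E$ be closed, $\alpha=m(E)>0$. For $n\ge2$ choose successively
$$\delta_n=2^{-n},\quad\eta_n=\eta_0\big(\tfrac1n,n,\tfrac{\delta_n}8\big)\le\tfrac{\delta_n}{64},\quad\kappa_n=\tfrac{\eta_n}7,\quad\Gamma_n=\frac{e^{2\log n/\kappa_n}-1}{\kappa_n}.$$
Thus $\kappa_n\log(1+\Gamma_n\kappa_n)=2\log n$, and $1/\Gamma_n\le\kappa_n$ because $2\log n/\kappa_n\ge\log2$. For almost every $\zeta\in E$, $P[\chi_{E^c}m](r\zeta)\to\chi_{E^c}(\zeta)=0$ as $r\to1$; since $0\le P[\chi_{E^c}m]\le1$, by dominated convergence we can choose $r_n\in(1-\frac1n,1)$ with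
$$\delta_n\int_EP[\chi_{E^c}m](r_n\zeta)\,dm(\zeta)\le\frac\alpha{2\Gamma_n}.$$
Choose $I=S_\nu$ from Lemma 3 with $I(0)=e^{-\delta_n}$ and $q$ so small that $2q\sinh(\log(2n)+2)\le\kappa_n$ and the hypothesis of (S2) holds for $r=r_n$, $\delta=\delta_n$.

**Step 2: a rotation that makes $V$ small on many points $r_n\zeta$.** For $\omega\in\partial\mathbb{D}$ let $\nu^\omega$ be the rotation of $\nu$ by $\omega$, and $V^\omega=P[\nu^\omega|_{E^c}]$. Since $\int\nu^\omega\,dm(\omega)=\delta_nm$, Fubini gives
$$\int\!\int_EV^\omega(r_n\zeta)\,dm(\zeta)\,dm(\omega)=\delta_n\int_EP[\chi_{E^c}m](r_n\zeta)\,dm(\zeta)\le\frac\alpha{2\Gamma_n}.$$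
Fix $\omega$ with $\int_EV^\omega(r_n\zeta)\,dm(\zeta)\le\frac\alpha{2\Gamma_n}$. By Chebyshev there is $E_n\subset E$ with $m(E_n)\ge\frac\alpha2$ and $V^\omega(r_n\zeta)\le\frac1{\Gamma_n}$ for $\zeta\in E_n$.

Write $X=P[\nu^\omega]$, $V=V^\omega$, $\lambda_n=\nu^\omega|_E$, $S_n=S_{\lambda_n}$ ($X$ and $V$ depend on $n$). Then $-\log|S_n|=X-V$, and (S1), (S2) hold for $X$, since it is a rotate of $-\log|I|$. For $\zeta\in E_n$ and $z_0=r_n\zeta$, (S2) and $V(z_0)\le\frac1{\Gamma_n}\le\kappa_n\le\frac{\delta_n}{448}$ give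
$$-\log|S_n(z_0)|=X(z_0)-V(z_0)\ge\tfrac{\delta_n}2-\kappa_n\ge\tfrac{\delta_n}3.\tag{4}$$
In particular $S_n$ is nonconstant.

**Step 3: passing to Blaschke products.** Let
$$b_n=\frac{S_n-a_n}{1-a_nS_n},\qquad0\le a_n\le\min\Big\{\frac{\kappa_n}{32n},\ \frac{\delta_n}8,\ \tfrac14\big(e^{-\delta_n/4}-e^{-\delta_n/3}\big)\Big\}.$$
For the singular example take $a_n=0$, so $b_n=S_n$. For the Blaschke example take $a_n>0$ such that $b_n$ is a Blaschke product (up to a unimodular constant). This is possible by Frostman's theorem: the set of exceptional values has logarithmic capacity zero, so it cannot contain an interval. In both cases $a_n\le\frac12$ and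
$$|b_n-S_n|=\frac{a_n|S_n^2-1|}{|1-a_nS_n|}\le4a_n.\tag{5}$$

**Step 4: the function $\Theta$, with singular set exactly $E$.** *Singular case.* Let $\Theta_0=\prod_nS_n=S_\lambda$ with $\lambda=\sum_n\lambda_n$, a finite singular measure carried by $E$. Let $\{\zeta_k\}$ be dense in $E$, let $\lambda'$ be the sum over $k\ge1$ of point masses $2^{-k}$ at $\zeta_k$, and put $\Theta=\Theta_0S_{\lambda'}$. The support of $\lambda+\lambda'$ is exactly $E$, so this is the singular set of $\Theta$.

*Blaschke case.* By (5) and $\lambda_n(\partial\mathbb{D})\le\delta_n$, we have $|b_n(0)|\ge e^{-\delta_n}-4a_n\ge e^{-\delta_n}-\frac{\delta_n}2>0$, so $\sum(1-|b_n(0)|)<\infty$. As $|b_n(0)|$ is the product of the moduli of the zeros of $b_n$, the zeros of all $b_n$ together satisfy the Blaschke condition, and the product $\Theta_0$ of the $b_n$, normalized by unimodular constants, converges to a Blaschke product.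

Its zeros accumulate on $\partial\mathbb{D}$ only at points of $E$. Let $F\subset\overline{\mathbb{D}}\setminus E$ be compact. On $F\cap\mathbb{D}$,
$$-\log|S_n(z)|=\int_E\frac{1-|z|^2}{|\xi-z|^2}\,d\lambda_n(\xi)\le\delta_n\operatorname{dist}(F,E)^{-2}\to0.$$
So for large $n$, $|S_n|\ge\frac12>a_n$ there, and $b_n$ has no zeros in $F\cap\mathbb{D}$. Each of the finitely many remaining $S_n$, hence $b_n$, continues analytically across $\partial\mathbb{D}\setminus E$ with unimodular values there, so their zeros do not accumulate on $F\cap\partial\mathbb{D}$.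

Let $\Theta$ be $\Theta_0$ times a Blaschke product with zeros $(1-2^{-k})\zeta_k'$, $k\ge1$, where $(\zeta_k')\subset E$ visits each point of a countable dense subset of $E$ infinitely often. Then every point of that dense subset is an accumulation point of zeros, and since the distance from $(1-2^{-k})\zeta_k'$ to the closed set $E$ tends to $0$, the set of accumulation points of the zeros of $\Theta$ on $\partial\mathbb{D}$ is exactly $E$.

From now on we use only that every $b_n$ divides $\Theta$.

**Step 5: setting up Proposition 4.** Let $B$ be inner, $c\in(0,1)$, $C>0$, $f=\Theta B$. Since $r_n\to1$, $|f(r_n\zeta)|\to1$ for almost every $\zeta$, so $m(\{\zeta:|f(r_n\zeta)|\le c\})\to0$. As $m(E_n)\ge\frac\alpha2$, for all large $n$ there is $\zeta\in E_n$ with $|f(r_n\zeta)|>c$. Fix such an $n$ with $n\ge C$, $\frac1n\le c$, and let $z_0=r_n\zeta$. Write $\kappa=\kappa_n$; note $\ell=\log\frac1c\le\log n$. Apply Proposition 4 with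
$$u=b_n,\qquad W=\kappa\log(1+\Gamma_nV),\qquad\delta=\tfrac{\delta_n}8,\qquad\eta=\eta_n\le\eta_0\big(c,C,\tfrac{\delta_n}8\big).$$
The function $W$ is finite, continuous, nonnegative and superharmonic, being an increasing concave function of a harmonic function. By (F1), $W(Z_t)\to0$ almost surely, because $V$ is the Poisson integral of a singular measure.

**Step 6: (H2).** By (4) and (5), $|b_n(z_0)|\le e^{-\delta_n/3}+4a_n\le e^{-\delta_n/4}$, so $U(z_0)\ge\frac{\delta_n}4$; and $b_n$ is nonconstant, since $S_n$ is. Also $W(z_0)\le\kappa\log2$, since $V(z_0)\le\frac1{\Gamma_n}$. So $H(z_0)\ge\frac{\delta_n}4-\kappa\ge\frac{\delta_n}8$.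

**Step 7: (H1).** Let $w\in L$ with $W(w)<2\ell$. Then $W(w)<2\log n=\kappa\log(1+\Gamma_n\kappa)$, so $V(w)<\kappa$. Since $|b_n(w)|\ge|f(w)|=c\ge\frac1n$, (5) gives $|S_n(w)|\ge\frac1n-4a_n\ge\frac1{2n}$, so $X(w)=-\log|S_n(w)|+V(w)\le\log(2n)+1$. Let $z\in\overline{\Delta(w)}$.

First, $|X(z)-X(w)|\le\kappa$ by (S1) with $M'=\log(2n)+1$.

Second, $\frac13V(w)\le V(z)\le3V(w)$ by Harnack. So $|V(z)-V(w)|\le2V(w)\le2\kappa$. Also $\frac13\le\frac{1+\Gamma_nV(z)}{1+\Gamma_nV(w)}\le3$, so $|W(z)-W(w)|\le\kappa\log3\le2\kappa$.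

Third, $\big|\log|S_n(z)|-\log|S_n(w)|\big|\le3\kappa<\log2$, so $|S_n(z)|\ge\frac1{4n}$. By (5), and since $4a_n\le\frac\kappa{8n}$, $|b_n(z)|\ge\frac1{4n}-4a_n\ge\frac1{8n}$. So $b_n$ has no zeros in $\overline{\Delta(w)}$. At $z$ and at $w$ both $|b_n|$ and $|S_n|$ are at least $\frac1{8n}$, hence $\big|\log|b_n|-\log|S_n|\big|\le4a_n\cdot8n\le\kappa$ there.

With $U=-\log|b_n|$, these bounds give $|U(z)-U(w)|\le3\kappa+2\kappa$, and altogether
$$|H(z)-H(w)|\le3\kappa+2\kappa+2\kappa=7\kappa=\eta_n.$$

**Step 8: conclusion.** By Proposition 4, arc length on $\{|f|=c\}$ is not Carleson with constant $C$. Since $C$, $c$, $B$ were arbitrary, the conclusion of Theorem 1 holds for $\Theta$, in both cases. This proves the first part of Theorem 2. For the equivalence: if $|E|>0$, we have just produced an inner function with singular set $E$ without property $(A)$; if $|E|=0$, every inner function with singular set $E$ has property $(A)$ by (iii). $\blacksquare$
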